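# Counting the free letters of a system of substring equations

## 1. At least as many equations as letters: doubling

Let $\Sigma$ be an alphabet with $|\Sigma|\ge 2$. For a string $S$ of length $n$ and $0\le i\le j\le n$, write $S[i..j)$ for the fragment $S[i]S[i+1]\cdots S[j-1]$.

**Definition (substring equation).** A substring equation is a constraint $S[x..x')=S[y..y')$ with $x'-x=y'-y\ge 0$, $0\le x\le x'\le n$, $0\le y\le y'\le n$. A system of $b$ equations is given as $n$ together with $b$ quadruples $(x,x',y,y')$. A string $S\in\Sigma^n$ is a solution if it satisfies all of them.

For example, $S[0..3)=S[2..5)$ with $n=5$ says $S[0]=S[2]$, $S[1]=S[3]$, $S[2]=S[4]$, so the solutions are the strings $uvuvu$. The two sides may overlap, and the equation is then a periodicity.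

Every constant string $a^n$ solves every system. Such solutions are called *trivial*. Our question is: **does the system have a non-trivial solution**, and how fast can we tell?

It is a question about a graph. Let $G$ have vertex set $\{0,\dots,n-1\}$ and an edge $\{x+i,y+i\}$ for each equation $(x,x',y,y')$ and each $0\le i<x'-x$. Let $c$ be its number of connected components.

**Lemma 1.** There are exactly $|\Sigma|^c$ solutions. A non-trivial solution exists if and only if $c\ge2$.

*Proof.* $S$ satisfies all equations iff the two ends of every edge carry the same letter, that is, iff $S$ is constant on each component. So a solution is a free choice of one letter per component. If $c\ge 2$, two components can receive different letters, because $|\Sigma|\ge2$. If $c\le1$, every solution is constant. $\square$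

For $n\le1$ there is no non-trivial solution. For $b=0$ and $n\ge2$ there is one. From now on $n\ge2$ and $b\ge1$, logarithms are to base 2, and we want to compute $c$. The graph can have $bn$ edges, so listing them is out of the question. But if $b\ge n$, we may at least touch every position, and then a doubling trick suffices.

**Proposition 2.** If $b\ge n$, then $c$ can be computed deterministically in $O(b\log^2n)$ time.

*Proof.* For each level $0\le k\le\lfloor\log_2n\rfloor$ keep a union–find structure on $\{0,\dots,n-2^k\}$ (union by size, $O(\log n)$ per operation). Read "$u\sim v$ at level $k$" as the constraint $S[u..u+2^k)=S[v..v+2^k)$.

An equation of length $\ell$ with $2^k\le\ell<2^{k+1}$ is equivalent to the two level-$k$ constraints $x\sim y$ and $x'-2^k\sim y'-2^k$, because the windows $[x,x+2^k)$ and $[x'-2^k,x')$ together cover $[x,x')$. Insert these for all equations of positive length.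

Now go down. For $k=\lfloor\log_2n\rfloor,\dots,1$ and every $u$, with representative $r$ at level $k$, insert $u\sim r$ and $u+2^{k-1}\sim r+2^{k-1}$ at level $k-1$. The indices are legal since $u+2^{k-1}\le n-2^k+2^{k-1}=n-2^{k-1}$. The constraints $u\sim r$ express all constraints of level $k$, and each is equivalent to its two halves. So after the descent the level-$0$ structure is equivalent to the whole system, and its classes are the components of $G$. There are $2b$ insertions from equations and $O(n)$ per level from the descent, so the time is $O((b+n\log n)\log n)=O(b\log^2n)$. $\square$

What changes if $b<n$, possibly $b$ much smaller than $n$? Then $n$ is just a number in the input, and we may not visit all positions.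

## 2. Where doubling stops, and the theorem

Take $n=2^{k+1}$ and the single equation $S[0..2^k)=S[2^k..2^{k+1})$. Level $k$ holds one constraint, $0\sim2^k$. At level $k-j$ it has become the $2^j$ constraints $u\sim u+2^k$ with $u$ a multiple of $2^{k-j}$ in $[0,2^k)$. These are pairwise disjoint pairs, so union–find cannot discard any of them. At level $0$ there are $n/2$ of them, from $b=1$. The descent must split constraints, and splitting multiplies them. This is the exact point of failure.

Yet $b=1$ is easy by hand. Let the equation have length $\ell$ and shift $t=|x-y|>0$. The edges join $u$ to $u+t$ for $\ell$ consecutive values of $u$. Each vertex has at most one smaller neighbor. A cycle would have a largest vertex with two smaller neighbors, so the graph is a forest and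
$$c=n-\ell.\tag{1}$$

With $b=2$ cycles appear. Recall that $U$ has *period* $p\geq 1$ if $U[i]=U[i+p]$ whenever both indices are in range. Periods $4$ and $6$ are two substring equations. For $n=7$ the edges are $0{-}4,\ 1{-}5,\ 2{-}6$ and $0{-}6$; this is a forest, and $c=7-4=3$. For $n=10$ there are $6+4=10$ edges: $0,4,8,2,6$ are connected via $0{-}4{-}8$, $2{-}6$, $0{-}6$, and $1,5,9,3,7$ via $1{-}5{-}9$, $3{-}7$, $1{-}7$; so $c=2=\gcd(4,6)$. This is the Fine–Wilf periodicity lemma, which we shall need: *a string of length at least $p+q-\gcd(p,q)$ with periods $p$ and $q$ has period $\gcd(p,q)$.*

The model is the word RAM with words of $\Theta(\log n)$ bits. The input is $n$ and the $b$ quadruples, each integer occupying $O(1)$ words. Call a solution *generic* if its characters are equal only when forced. (In the example $uvuvu$ above, $ababa$ is generic.) Gawrychowski, Kociumaka, Radoszewski, Rytter and Waleń construct a generic solution explicitly in $O(n+b)$ time, and a compressed representation of size $\tilde O(b)$ can be constructed in $\tilde O(b^2)$ time. Kociumaka, Nogler and Wellnitz, in "Near-Optimal-Time Quantum Algorithms for Approximate Pattern Matching", arXiv:2410.06808 (2024), write: "We find it already challenging to decide in $b^{2-\Omega(1)}+n^{1-\Omega(1)}$ time whether a given system of $b$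 substring equations admits any non-trivial solution." The answer is that this is possible. Write $\lg b$ for $\log_2(b+2)$.

**Theorem 3.** There is a deterministic algorithm that computes $c$ in $O(b\log^5n)$ time. For $b<n$ its time is $O(b\,\lg^2b\,\log^3n)$.

**Corollary 4.** For every constant $0<\varepsilon<1$, existence of a non-trivial solution is decidable deterministically in $O(b^{2-\varepsilon}+n^{1-\varepsilon})$ time.

*Proof of Corollary 4 from Theorem 3.* The cases $n\le1$ and $b=0$ take constant time. If $b\ge n^{(1-\varepsilon)/2}$, then $b^{1-\varepsilon}\ge n^{(1-\varepsilon)^2/2}=\Omega(\log^5n)$, so $b\log^5n=O(b^{2-\varepsilon})$. Otherwise $b\log^5n\le n^{(1-\varepsilon)/2}\log^5n=O(n^{1-\varepsilon})$. Now apply Lemma 1. $\square$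

The same split gives slightly more: the term $n^{1-\varepsilon}$ can be replaced by a power of $\log n$. Either $b^{1-\varepsilon}\ge\log^5n$, and $b\log^5n\le b^{2-\varepsilon}$, or $b<(\log n)^{5/(1-\varepsilon)}$, and $b\log^5n\le(\log n)^{5+5/(1-\varepsilon)}$.

Proposition 2 settles Theorem 3 for $b\ge n$. **From now on $1\le b<n$**, so $\lg b=O(\log n)$, and indices and pointers fit in $O(1)$ words.

## 3. Strings, bands and the cycle rank

The computation (1) suggests keeping whole intervals of edges together and removing long intervals of points in one action.

**Definition (state).** A *state* consists of finitely many *strings* and *bands*. A string $Z$ is a set of points $(Z,u)$, $0\le u<|Z|$; length $0$ is allowed. A band $e$ has a length $l_e\ge1$ and two *bases*, starting at $(Z_1,s_1)$ and $(Z_2,s_2)$; the $j$-th base occupies $[s_j,s_j+l_e)\subseteq[0,|Z_j|)$ on $Z_j$. The band contributes to the *point graph* the edges $(Z_1,s_1+i)-(Z_2,s_2+i)$, $0\le i<l_e$ (multi-edges and self-loops allowed). For a point $u$ of a base of $e$, write $e(u)$ for the corresponding point of the other base. Let $\gamma$ be the number of components of the point graph.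

A band is a *loop* if both bases lie on the same string; its *shift* is then $t=|s_1-s_2|$, and it is *trivial* if $t=0$. The *degree* of a string is the number of bases on it.

**Definition (string graph).** The string graph is the multigraph with strings as vertices and bands as edges. With $m$ bands, $p$ strings and $\kappa$ components, its cycle rank is $R=m-p+\kappa$.

For instance, periods $2$ and $3$ on length $10$ become one string $Z$ of length $10$ with two loops: $F$ with bases $[0,8),[2,10)$ and shift $2$, and $H$ with bases $[0,7),[3,10)$ and shift $3$. The string graph is one vertex with two loops, so $R=2-1+1=2$, and $Z$ has degree $4$.

Recall three facts. Deleting an edge lowers $m$ by one and raises $\kappa$ by at most one, so $R$ does not increase. Contracting a non-loop edge lowers $m$ and $p$ by one and keeps $\kappa$ and $R$. Splitting a vertex into $k\ge1$ vertices raises $p$ by $k-1$ and $\kappa$ by at most $k-1$, so $R$ does not increase.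

We shall cut strings into pieces, and this creates bands. So $m$ will not stay below $b$, but $R$ will. We keep a counter $C$, for components already counted and removed, and two invariants:

* (I1) $C+\gamma=c$;
* (I2) $R\le b$.

Initially there is one string of length $n$, the equations with positive length and $x\ne y$ are the bands, and $C=0$. The point graph is $G$ without self-loops and $R\le b-1+1=b$, so both invariants hold.

## 4. Moves that preserve the count

Each move below preserves (I1), and none increases $R$.

**Triv.** Delete a trivial band. Only self-loops of the point graph disappear, so $\gamma$ is unchanged, and $R$ does not increase.

**Slide.** Let $f\ne E$ be bands. If a base of $f$ is contained in a base of $E$, replace it by the corresponding interval of the other base of $E$. Each edge $u-v$ of $f$ becomes $E(u)-v$, while the edges $u-E(u)$ stay. In the presence of $u-E(u)$, connecting $u$ to $v$ and connecting $E(u)$ to $v$ have the same effect, so $\gamma$ is unchanged. In the string graph one end of $f$ moves along the retained edge $E$, so by the same reasoning $m,p,\kappa$ are unchanged.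

**Trunc.** Let $E$ have a base $[y,M)$ on $Z$ with $M=|Z|$. If $E$ is a loop, let its other base start at $x<y$, and put $t=y-x$. Suppose every base on $Z$ other than those of $E$ ends at or before $M'$, where $y\le M'<M$. Set $|Z|:=M'$ and $l_E:=M'-y$ (the starts of $E$ are kept), and delete $E$ if $l_E=0$.

To see that $\gamma$ is preserved, remove the points $u=M-1,M-2,\dots,M'$ one at a time, each with its $E$-edge. When $u\ge M'\geq y$ is the last point of $Z$, the base of $E$ at $y$ is currently $[y,u+1)$ and covers $u$. No base of another band covers $u$. The other base of $E$, if on $Z$, currently ends at $u+1-t<u+1$. So $u$ has exactly one edge, to a different point. It is a leaf, and removing it preserves $\gamma$. In the string graph at most one edge is deleted.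

**Dup.** For $0\le a<a'\le|Z|$ replace $Z$ by a copy $Z_1$ of $[0,a')$ and a copy $Z_2$ of $[a,|Z|)$. Assign every base of $Z$ to one of the two containing it (assumed possible), and add a *link* band of length $a'-a$ joining the two copies of $[a,a')$. Contracting the link edges gives back the old point graph, and contracting the link gives back the old string graph. So $\gamma$ and $R$ are unchanged. In the example with $F$ and $H$, any Dup would give $m=3$, $p=2$, $\kappa=1$, and $R=2$ as before.

**Gap.** Replace a string by its maximal intervals of covered points, each a separate string, and add the number of uncovered points to $C$. Uncovered points are isolated, so (I1) holds. If there are $k\ge1$ intervals, a vertex of the string graph is split into $k$ vertices, and $R$ does not increase. If $k=0$, both $p$ and $\kappa$ drop by $1$.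

**Low.** Elimination of a string $Z$ of degree at most $2$.

* *Degree 0.* $C\mathrel{+}=|Z|$; delete $Z$. All points are isolated; $p$ and $\kappa$ drop by $1$.
* *Degree 1, band $e$.* $C\mathrel{+}=|Z|-l_e$; delete $Z$ and $e$. The other base of $e$ is on another string, so the $l_e$ covered points are leaves and the other points are isolated. Here $m$ and $p$ drop by $1$ and $\kappa$ is unchanged, so $R$ is unchanged.
* *Degree 2, both bases of one loop $e$ of shift $t$.* $C\mathrel{+}=|Z|-l_e$ if $t>0$, because the edges $u-(u+t)$ form a forest with $l_e$ edges as in (1); $C\mathrel{+}=|Z|$ if $t=0$. Delete $Z$ and $e$. Here $m,p,\kappa$ all drop by $1$, so $R$ drops by $1$.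
* *Degree 2, bases $I_e,I_f$ of distinct bands $e,f$.* The other bases then lie on other strings. $C\mathrel{+}=|Z|-|I_e\cup I_f|$; delete $Z,e,f$. If $J=I_e\cap I_f\ne\emptyset$, add a band of length $|J|$ joining the images of $J$ under $e$ and $f$. Indeed, points in neither interval are isolated, and points in exactly one are leaves. A point $u\in J$ has exactly two edges, to $e(u)$ and $f(u)$ on other strings, and replacing the path $e(u)-u-f(u)$ by an edge $e(u)-f(u)$ preserves $\gamma$. In the string graph a vertex of degree $2$ is suppressed ($m,p$ drop by $1$, $\kappa$ stays), and the resulting edge is deleted if $J=\emptyset$. So $R$ does not increase.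

One more move comes in Section 6, after we have seen why it is needed.

## 5. Sweeping a string from its right end

Here is the natural way to combine Slide and Trunc. Look at the right end $M=|Z|$. Among the bases ending there, take the one starting leftmost, say $[y,M)$ of the band $E$. It contains every base with start $\ge y$, so all those can be slid away along $E$. Then near $M$ only $E$ is left, and Trunc cuts $Z$ back.

Try it on $F=[0,8),[2,10)$ and $H=[0,7),[3,10)$ with $|Z|=10$.

1. $F$ acts with $y=2$. The right base of $H$ slides from start $3$ to $1$, so $H=[0,7),[1,8)$. Trunc to $M'=8$ gives $F=[0,6),[2,8)$.
2. Both bands reach $8$; $H$ acts with $y=1$. The right base of $F$ slides $2\to1\to0$, so $F=[0,6),[0,6)$ is trivial. Trunc to $M'=6$ gives $H=[0,5),[1,6)$.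
3. The leftmost base ending at $6$ is one of $F$'s. Triv deletes $F$.
4. $H$ acts alone, $M'=y=1$, and $H$ disappears.

One point is left, so $c=1=\gcd(2,3)$.

So far so good, but there is no useful bound on the number of steps: the acting band may survive Trunc, only slightly shorter, and act again. A first remedy is to work at one scale $w$, with all bands of length at most $2w$ and all strings of length at most $4w$, and to aim only at making every band of length $\le w$. Call a band *long* if its length is $>w$. A step in which the acting band stops being long is harmless, since it can be charged to that band. Suppose the acting band $E_i$ stays long. We shall prove (Lemma 6) that the next acting base starts further left. If the next acting band also carries out its slides, it therefore slides the base of $E_i$. Try to charge the step to this base: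

* if the next acting band is not a loop, the base leaves $Z$: one charge per base;
* if it is a loop of shift $\ge w/2$, the base moves left by at least $w/2$ on a string of length $\le4w$: few charges per base;
* if it is a loop of small shift $t$, the same argument allows up to about $4w/t$ charges, and for $t=1$ that is about $4w$, which can be of order $n$. **Here the charging stops working.**

Two further difficulties remain. Bases that leave $Z$ land on other strings and are paid for again there; with about $b$ long bases on each of about $b$ strings, the bound becomes $b^2$. And one step may move very many bases. Sections 6, 8 and 9 deal with the three difficulties in turn.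

## 6. Two loops of small shift with a common right end

If two *consecutive* acting bands are long loops of small shift, both reach the right end of $Z$. They overlap in more than the sum of their shifts, and Fine–Wilf says that together they amount to one loop.

**Lemma 5 (the move Fuse).** Let $F\ne H$ be loops on $Z$ with lengths $>w$ and shifts $0<t_F,t_H<w/2$, each with its right base ending at $M=|Z|$. Let $P_F=[x_F,M)$ and $P_H=[x_H,M)$ be the unions of their bases. Let $P\supseteq Q$ be the longer and the shorter of $P_F,P_H$, with $P=[x_P,M)$ and $t_P$ the shift of the owner of $P$, and let $\delta=\gcd(t_F,t_H)$. Delete the owner of $Q$, and give the owner of $P$ the bases $[x_P,M-\delta)$ and $[x_P+\delta,M)$. This preserves (I1) and does not increase $R$. The surviving band does not get shorter, its left base keeps its start, and the start of its right base does not increase.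

*Proof.* The unions are intervals because each shift is smaller than the length. We claim that the two old bands together generate on $P$ exactly congruence mod $\delta$. They preserve residues mod $\delta$, since $\delta$ divides both shifts.

For the converse, label each point of $Q$ by its class under the equivalence generated by the two old bands. As $Q\subseteq P_F\cap P_H$, any $u,u+t_F\in Q$ are joined by $F$, and any $u,u+t_H\in Q$ by $H$. So this string of labels has periods $t_F$ and $t_H$. Its length is $|Q|>w>t_F+t_H$, so by Fine–Wilf it has period $\delta$: points of $Q$ congruent mod $\delta$ are equivalent. Now let $u,v\in P$ be congruent mod $\delta$. By steps of $t_P$ inside $P$, each is equivalent to one of the last $t_P$ points of $P$, and these steps keep the residue mod $\delta$. The last $t_P$ points lie in $Q$, because $Q$ is a suffix of $P$ and $|Q|>w>t_P$. Hence $u$ and $v$ are equivalent.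

The new band joins $u$ to $u+\delta$ for all $u,u+\delta\in P$, so it also generates congruence mod $\delta$ on $P$. The old and new bands generate the same equivalence, and $\gamma$ is unchanged. In the string graph one loop disappears. The new length is $|P|-\delta\ge|P|-t_P$, the old length. The left start stays $x_P$, and the right start is $x_P+\delta\le x_P+t_P$. $\square$

Example: $w=16$, $M=40$, $F=[0,36),[4,40)$, $H=[10,34),[16,40)$. The shifts $4,6$ are $<8$, the lengths $36,24$ are $>16$, and $\delta=2$. The result is the single loop $[0,38),[2,40)$.

## 7. One scale: making every band at most half as long

Let $K=\lceil\log_2n\rceil$. For $k=K-1,\dots,0$, with $w=2^k<n$, run **Scale($w$)**: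

*Precondition:* all bands have length $\le2w$, and $m\le3b$. *Postcondition:* all bands have length $\le w$, and $m\le3b$.

For the first scale $2w=2^K\ge n$ and $m\le b$, so the precondition holds; afterwards each postcondition is the next precondition. After the last scale all bands have length $1$, and the point graph has at most $3b$ edges. Sort the at most $6b$ edge endpoints, index the distinct ones, and insert the edges into a union–find structure. Then $\gamma$ is $\sum_Z|Z|$ minus the number of successful unions, and the output is $c=C+\gamma$.

Scale($w$) has four parts.

**Part (i), Gap removal: bound the total number of points.** Apply Gap to all strings. Now every string has a base, so $p\le2m$. Every point is covered by one of $2m$ bases of length $\le2w$, so the total number of points is $N\le2m\cdot2w$.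

**Part (ii), chopping: make strings short.** While some string has $|Z|>4w$, apply Dup with $a=2w$, $a'=4w$. A base with start $<2w$ ends before $4w$ and goes to $Z_1$; the others go to $Z_2$. Links have length $2w$, which is allowed. Each operation shortens the remaining string by $2w$, so a string of length $\lambda$ yields fewer than $\lambda/2w$ operations, and there are at most $N/2w\le2m$ operations in total. Afterwards there are at most $4m\le12b$ strings, all of length $\le4w$, and $m_0\le3m\le9b$ bands.

**Part (iii), the long phase: get rid of lengths above $w$.** Call bands of length $>w$, and their bases, *long*, and the others *tiny*. All strings are initially unprocessed. Repeatedly choose an unprocessed string $Z$ with the minimum number $d_Z$ of long bases, and *process* it: while $Z$ carries a long base, perform a step as follows.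

**Substep 1 (a long base should reach the right end).** Let $M$ be the maximum end of a long base on $Z$. If $M<|Z|$, *detach*: apply Dup with $a=M-w$, $a'=M$. (We have $a>0$, since a long base ends at $M$.) Bases with start $\ge M-w$ go to the new string $Z'$, a copy of $[M-w,|Z|)$. They are all tiny, because a long base ends at or before $M$ and so starts before $M-w$. Bases with start $<M-w$ stay on $Z=[0,M)$: tiny ones end before $M$, long ones at or before $M$. The link has length $w$, so it is tiny. Mark $Z'$ processed.

**Substep 2 (choose the acting band; treat two special cases).** Now $|Z|=M$. Let $E$ be the band owning a leftmost-starting base among those that end at $M$; let $y$ be the start of this *acting base*. It is long, since some long base ends at $M$ and the acting base is at least as long. If $E$ is a loop, its other base starts at some $x\le y$, since it ends at or before $M$; put $t=y-x$.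

* If $E$ is a trivial loop, delete it by Triv. End of the step (type A).
* If $E$ is a loop with $0<t<w/2$, and the immediately preceding step on $Z$ was of type C (defined below) with acting band $F$ a loop of shift $0<t_F<w/2$, apply Fuse to $F$ and $E$. End of the step (type Fu). That $F\ne E$ is still long and its right base ends at $M$ is shown in Lemma 6; $F$ has kept its shift, as Trunc keeps starts.

**Substep 3 (slide everything away from the end).** Otherwise, slide all bases on $Z$ with start $\ge y$, except the acting base. They are contained in $[y,M)$, and they belong to bands other than $E$, since the other base of $E$, if on $Z$, starts at $x<y$.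

* If $E$ is not a loop, slide each of them once along $E$, to another string.
* If $E$ is a loop, slide each of them along $E$ repeatedly until its start is $<y$. Each slide decreases the start by $t$ and is legal as long as the start is $\ge y$. The final start lies in $[x,y)$.

**Substep 4 (truncate).** Let $M'$ be the maximum of $y$ and of the ends of all bases on $Z$ other than those of $E$. Then $M'<M$: bases that had start $<y$ do not end at $M$ by the choice of $y$; slid bases still on $Z$ end at or before $M-t$; and $y<M$. Apply Trunc. The new length of $E$ is $M'-y$. The step is of type **A** if $M'-y=0$ ($E$ is deleted), **B** if $0<M'-y\le w$ ($E$ becomes tiny), **C** if $M'-y>w$.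

When $Z$ carries no long base, mark it processed.

*Example.* Let $w=4$, $|Z|=12$, with bases $[3,9)$ of $E$, $[0,5)$ of $f$ and $[7,10)$ of $g$, where $E$ and $f$ are not loops. The long ends are $9$ and $5$, so $M=9<12$. Detach $[5,12)$: the base of $g$ becomes $[2,5)$ on $Z'$, and a link base $[5,9)$ appears on $Z$. Now $E$ acts with $y=3$, the link base slides off along $E$, and $M'=5$. $E$ gets length $2$: type B. In the next step $M=5$ and $f$ acts with $y=0$; the base $[3,5)$ of $E$ slides off, $M'=0$, and $f$ is deleted: type A. $Z$ has length $0$.

*Why the phase does its job.* No tiny band becomes long: lengths change only by Trunc, which decreases them, and by Fuse, which concerns long bands; links created in this phase are tiny. A processed string carries no long base when it is marked, and it never receives a base later. Indeed, bases change strings only by slides along a non-loop acting band $E$. At that time $E$ is long, so the receiving string carries a long base and is not processed. So once every string is processed, all bands are tiny.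

**Part (iv), reduction: bring $m$ back to $3b$.** Apply Low while some string has degree $\le2$. Each application removes a string, and new bands are not longer than old ones. At the end all degrees are $\ge3$, so $2m\ge3p$, and by (I2)
$$b\ge R=m-p+\kappa\ge m-\tfrac23m,\qquad\text{i.e. } m\le3b.$$
All bands have length $\le w$, and the postcondition holds.

Every modification was one of our moves, so (I1) and (I2) hold throughout and the output is correct, provided the procedure terminates. It remains to bound the time.

## 8. Counting the steps of a long phase

First we show that a surviving acting band is overtaken from the left.

**Lemma 6.** Suppose step $i$ on $Z$ is of type C with acting band $E_i$ and acting base starting at $y_i$. Then step $i+1$ on $Z$ exists, makes no detachment, and has an acting band $E_{i+1}\ne E_i$ with acting base starting at $y_{i+1}<y_i$. At its beginning the base $[y_i,M')$ of $E_i$ is long and ends at $|Z|=M'$.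

*Proof.* After step $i$ we have $|Z|=M'$, and the base $[y_i,M')$ of $E_i$ is long since $M'-y_i>w$. So step $i+1$ exists, the maximum long end is $M'=|Z|$, and nothing is detached. As $M'>y_i$, the maximum defining $M'$ is attained by a base not belonging to $E_i$ that ends at $M'$. Its start is $<y_i$, because all other bases with start $\ge y_i$ were slid to another string or to a start $<y_i$. Hence the leftmost base ending at $M'$ starts before $y_i$. It does not belong to $E_i$: it is not the base at $y_i$, and the other base of $E_i$, if on $Z$, ends at $M'-t<M'$. $\square$

Give a type-C step $i$ the label **C1** if $E_{i+1}$ is not a loop, **C2** if $E_{i+1}$ is a loop with shift $\ge w/2$, and **C3** if $E_{i+1}$ is a loop with shift $<w/2$ (possibly $0$).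

**Lemma 7.** Processing $Z$ takes at most $3(8d_Z+\mathrm{ev}_Z)$ steps, where $d_Z$ is the number of long bases on $Z$ when processing starts and $\mathrm{ev}_Z$ is the number of steps on $Z$ of type A, B or Fu. Moreover $\sum_Z\mathrm{ev}_Z\le m_0$, and the whole long phase has $O(b\lg b)$ steps.

*Proof.* During the processing of $Z$ no base enters $Z$ from another string, the only new bases on $Z$ are tiny links, and no tiny base becomes long. So every long base on $Z$ is one of the original $d_Z$. The starts of bases staying on $Z$ never increase: slides within $Z$ go left, and Fuse is covered by Lemma 5.

**C1 steps.** In step $i+1$ the acting band is not a loop, so substep 3 is reached. There the long base of $E_i$ at $y_i>y_{i+1}$ is slid off $Z$, never to return during this processing. So there are at most $d_Z$ such steps.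

**C2 steps.** The shift of $E_{i+1}$ is at least $w/2$. It is positive even for $w=1$, so neither special case of substep 2 applies and substep 3 is reached. There the long base of $E_i$ at $y_i$ moves left by at least $w/2$. Starts lie in $[0,4w)$ and never increase, so a base is charged fewer than $8$ times, that is, at most $7$. So there are at most $7d_Z$ such steps.

**C3 steps.** Suppose steps $i$ and $i+1$ are both C3. As $i$ is C3, $E_{i+1}$ is a loop of shift $<w/2$; the shift is nonzero, since otherwise step $i+1$ would be of type A. As $i+1$ is C3, $E_{i+2}$ is a loop of shift $<w/2$. If that shift is $0$, step $i+2$ is of type A. Otherwise the condition for fusion is met, and step $i+2$ is of type Fu. So at most two consecutive steps are C3. By Lemma 6 a type-C step is always followed by another step, so each run of C3 steps is followed by a non-C3 step. Hence the number of C3 steps is at most twice the number of the others.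

**A, B, Fu steps.** Each decreases the number of long bands by at least one: it deletes a long band or makes one tiny. This number never increases and is at most $m_0$ at the start. So $\sum_Z\mathrm{ev}_Z\le m_0$.

There are at most $8d_Z+\mathrm{ev}_Z$ steps on $Z$ that are not C3, and the first claim follows.

**The order of processing.** There are never more than $2m_0$ long bases. When $q$ strings are unprocessed, the one with the fewest long bases has $d_Z\le2m_0/q$. Strings created by detachments are processed from the start, so $q$ drops by one each time, starting from at most $12b$. Therefore
$$\sum_Zd_Z\le\sum_{q=1}^{12b}\frac{2m_0}{q}=O(b\lg b),\tag{2}$$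
and the number of steps is at most $3\bigl(8\sum_Zd_Z+m_0\bigr)=O(b\lg b)$. $\square$

The choice of the minimum thus turns the threatened $b^2$ into a harmonic sum. Write $T=O(b\lg b)$ for the bound on the number of steps. There are at most $T$ detachments, each creating one string and one band, so at any time during the phase there are $O(b\lg b)$ strings and bands.

## 9. Moving many bases in one step

A step may move a large set of bases, all by a common amount in each round. So we keep them in search trees that can be shifted as a whole.

**Trees.** For each string keep its bases ordered by start (ties in any order) in a balanced search tree with insertion, deletion, split and join in logarithmic time, e.g. a red–black tree. All trees have size $O(b\lg b)$, so these operations cost $O(\lg b)$. Each node stores its base's start and length, a pointer to the node of the partner base, a parent pointer, and a lazy additive shift that applies to its whole subtree and is pushed down whenever an update visits the node. The subtree aggregates are the maximum end, the maximum end of a long base, and the number of long bases; a shift of a subtree adds to its starts and to its two end aggregates. Roots store the identity of the string. Each of the following takes $O(\lg b)$ time: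

* finding the string and the start of a given base: climb to the root and sum the pending shifts;
* finding the leftmost base ending at the maximum end $M$ of $Z$: descend, going left whenever the left subtree has maximum end $M$, else stopping at the current node if it ends at $M$, else going right;
* changing the length of a band: change it at both of its nodes and recompute the aggregates on the two root paths, possibly in two trees.

The numbers $d_Z$ of unprocessed strings are kept in a heap. A step changes $O(1)$ of them: that of $Z$ and, if $E$ is not a loop, that of the string with the other base of $E$.

**Carrying out a step.** A detachment is a split at $M-w$, one lazy shift by $-(M-w)$, and the insertion of two link bases. Fuse is a gcd computation, $O(\log n)$ time, and $O(1)$ deletions and insertions. In substeps 3–4, first remove the nodes of $E$ from the tree of $Z$. After the slides, $M'$ is the maximum of $y$ and the root aggregate "maximum end". If $E$ survives, reinsert its nodes on $Z$ with the new length; if $E$ is not a loop, the length of its partner node is updated in place, or that node is deleted if $E$ is. The slides themselves: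

* *$E$ not a loop.* Split off the suffix of starts $\ge y$, shift it, and merge it into the tree of the other string.
* *$E$ a loop of shift $t>0$.* For $j=\lfloor\log_2((M-x)/t)\rfloor,\dots,1,0$: split off all starts $\ge x+2^jt$, shift them by $-2^jt$, and merge them with the rest.

Why the second is right: $M-x>t$, so the range of $j$ is nonempty. Before the first iteration all starts are $<M<x+2^{j+1}t$. If before iteration $j$ all starts are $<x+2^{j+1}t$, then after it they are $<x+2^jt$. So at the end all are $<x+t=y$. Only bases with start $\ge x+t=y$ are ever moved. Moving one from $s\ge x+2^jt$ to $s-2^jt$ consists of $2^j$ legal slides, because the intermediate starts $s,s-t,\dots,s-(2^j-1)t$ are all $\ge x+t=y$. So the result is exactly that of substep 3, at the price of $O(\log n)$ merges.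

**Merging.** The trees to be merged may interleave. To merge nonempty sorted trees $A,B$, alternately split off the block of keys of $A$ that are $\le\min B$ and the block of keys of $B$ that are $<\min A$, where $A,B$ denote what remains, and join the blocks in this order. When one tree is exhausted, the rest of the other is the last block. Keys of $A$ thus precede equal keys of $B$. All blocks are nonempty except possibly the first, which is then ignored: once the keys $\le\min B$ have left $A$, the key $\min B$ is $<\min A$, and conversely. With $k\ge2$ blocks $X_1,\dots,X_k$, alternately from the two trees, the cost is $O(k\lg b)$. Merging with an empty tree costs $O(1)$.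

A single merge can have many blocks. The amortization is that interleaving replaces large gaps by small ones. Define
$$\Phi=\sum\log_2(1+g)\ \text{ over all gaps $g$ between consecutive starts in all trees},\qquad H=\log_2(4n+1).$$
For example, merge $\{0,4,\dots,4r\}$ with $\{2,6,\dots,4r-2\}$, where $r\geq 1$. There are $k=2r+1$ blocks. The $k-2$ old gaps are all $4$, the $k-1$ new ones all $2$, and $\Phi$ drops by $(k-2)\log_2\frac53-\log_23$, where $\log_2\frac53>\frac12$.

**Lemma 8.** A merge with $k\ge2$ blocks decreases $\Phi$ by at least $(k-2)/2-H$.

*Proof.* Gaps inside blocks are unchanged. The new gaps are $c_j=\min X_{j+1}-\max X_j\ge0$ for $1\le j<k$. The old gaps that disappear are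
$$o_j=\min X_{j+2}-\max X_j\ge c_j+c_{j+1}\qquad(1\le j\le k-2),$$
since $X_j$ and $X_{j+2}$ are neighboring pieces of one tree, with $X_{j+1}$ in between after the merge.

We have $o_j\ge1$. Otherwise the last key of $X_j$, all keys of $X_{j+1}$ and the first key of $X_{j+2}$ are equal. If $X_{j+1}$ comes from $A$, a key of $B$ in $X_j$ precedes an equal key of $A$ in $X_{j+1}$; if $X_{j+1}$ comes from $B$, one of its keys precedes an equal key of $A$ in $X_{j+2}$. Both contradict the tie rule.

Put $u=1+c_j$, $v=1+c_{j+1}$, integers $\ge1$.

* If $u=v=1$, then $1+o_j\ge2\ge\sqrt{2uv}$.
* Otherwise $1+o_j\ge u+v-1$, and $(u+v-1)^2-2uv=(u-1)^2+(v-1)^2-1\ge0$.

In both cases $\log_2(1+o_j)\ge\frac12\log_2u+\frac12\log_2v+\frac12$. Summing over $j$, for $k\ge3$,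
$$\sum_{j=1}^{k-2}\log_2(1+o_j)\ \ge\ \sum_{j=1}^{k-1}\log_2(1+c_j)-\tfrac12\log_2(1+c_1)-\tfrac12\log_2(1+c_{k-1})+\tfrac{k-2}2,$$
because every $\log_2(1+c_j)$ occurs with total weight $1$ except the first and the last, which occur with weight $\frac12$. All gaps are $<4w\le4n$, so the two middle terms together are at least $-H$. This is the claim for $k\ge3$. For $k=2$ the claim says that one new gap adds at most $H$, which is true. $\square$

**The cost of a long phase.** Splits and deletions do not increase $\Phi$ (for deletions, $1+g_1+g_2\le(1+g_1)(1+g_2)$), and shifts of whole trees and changes of length leave it unchanged. An insertion increases it by at most $2H$. At the start of the phase there are at most $2m_0\le18b$ bases, so $\Phi\le18bH$. There are $\iota=O(T)$ insertions and $\mu=O(T\log n)$ merges of nonempty trees, with block numbers $k_1,\dots,k_\mu$. Since $\Phi\ge0$ always, Lemma 8 gives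
$$\sum_{i=1}^{\mu}\Bigl(\frac{k_i-2}2-H\Bigr)\le18bH+2H\iota,\qquad\text{so}\qquad\sum_{i=1}^{\mu}k_i\le2\mu+2\mu H+36bH+4H\iota=O(b\,\lg b\,\log^2n).$$
Each block costs $O(\lg b)$. All other work is $O(\lg b+\log n)$ per step plus $O(\lg b)$ per merge, including splits and shifts. So the long phase costs $O(b\,\lg^2b\,\log^2n)$.

**The other parts of a scale.** For (i), sort the $O(b)$ bases by string and start, and sweep, in $O(b\lg b)$ time. For (ii), let a string of length $\lambda>4w$ undergo $r$ Dup operations. It ends up as the pieces $[2wi,2wi+4w)$ for $0\le i<r$ and $[2wr,\lambda)$. A base starting at $s$ goes to piece $\min(\lfloor s/2w\rfloor,r)$, and consecutive pieces are linked. This takes $O(b)$ time; the trees are then built by sorting in $O(b\lg b)$ time. For (iv), read out all $O(b\lg b)$ bases explicitly, and use a queue of strings of degree $\le2$ and, per string, a doubly linked list of its bases. Each elimination takes $O(1)$ time and removes a string, so (iv) costs $O(b\lg b)$.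

**Total.** There are $O(\log n)$ scales, and the final sorting and union–find cost $O(b\lg b)$. The total is
$$O(b\,\lg^2b\,\log^3n)=O(b\log^5n).$$
All numbers occurring are polynomial in $n$ and fit in $O(1)$ words; in particular $C\le c\le n$ by (I1). Together with Proposition 2 for $b\ge n$ this proves Theorem 3, and with it Corollary 4. $\blacksquare$

## 10. Every algorithm must read a constant fraction of the equations

**Theorem 9.** For all $n,b\ge2$, every algorithm deciding existence of a non-trivial solution with error at most $1/3$ makes at least $(b-1)/3$ input accesses in the worst case. Hence, up to a factor $O(\log^5n)$, the complexity of the problem is $\Theta(b)$, even with randomization.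

*Proof.* Let the first equation be $S[0..n-2)=S[1..n-1)$. Its edges $i-(i+1)$, $0\le i<n-2$, connect positions $0,\dots,n-2$. In instance $I_0$ the other $b-1$ equations are all $(0,0,0,0)$. In $I_j$, $1\le j\le b-1$, the $j$-th of them is replaced by $S[n-2..n-1)=S[n-1..n)$. Then $I_0$ has $c=2$, and every $I_j$ has $c=1$.

Let the algorithm make at most $q$ accesses; each access reads a word of at most one equation. Choose $j$ uniformly at random, independently of the algorithm's random bits. For fixed bits, the run on $I_0$ reads at most $q$ of the $b-1$ equations, so it reads the $j$-th one with probability at most $q/(b-1)$. If it does not, the run on $I_j$ with the same bits is identical. So the probability of answering "a non-trivial solution exists" on the random $I_j$ is at least $\frac23-\frac q{b-1}$. It must be at most $\frac13$, because that answer is wrong on every $I_j$. Thus $q\ge(b-1)/3$. The upper bound is Theorem 3 with Lemma 1. $\square$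

## 11. Implication and equivalence of systems by counting components

**Corollary 10.** In $O(b\log^5n)$ deterministic time one can:

1. compute the exponent $c$ such that the system has exactly $|\Sigma|^c$ solutions; $c$ is also the number of distinct characters of a generic solution over a sufficiently large alphabet;
2. decide whether a given further substring equation holds in every solution;
3. decide whether two given systems of at most $b$ equations over the same $n$ have the same solutions.

*Proof.* (1) This is Lemma 1 and Theorem 3. In a generic solution two positions carry the same character iff they lie in one component, so there are $c$ distinct characters.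

(2) The equation holds in all solutions iff each pair $x+i,\,y+i$ lies in one component of $G$. If it does, this is clear. If some pair does not, color one component containing exactly one of the two positions by one letter and everything else by another; this is a solution violating the equation. Adding the equation adds exactly the edges between these pairs, and the number of components drops iff some added edge joins two components. So the test is whether adding the equation leaves $c$ unchanged: two runs with at most $b+1$ equations.

(3) If the component partitions of two systems coincide, the solutions coincide. If they differ, two positions lie together in one partition and apart in the other, and the coloring of (2) gives a solution of one system that is not a solution of the other. So the systems $\mathcal A,\mathcal B$ have the same solutions iff their partitions coincide. The partition of $\mathcal A\cup\mathcal B$ is coarser than or equal to each of the two, and it equals one of them iff the numbers of components agree. Hence the partitions coincide iff $c(\mathcal A)=c(\mathcal B)=c(\mathcal A\cup\mathcal B)$: three runs with at most $2b$ equations. $\square$
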